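# A hyperbolic group with CAT(0) dimension 2 and CAT(−1) dimension at least 3

## 1. One hexagon glued along $aba^2=b^2$

Let $G=\langle a,b\mid aba^2=b^2\rangle$. Its presentation complex $K$ has one vertex, two oriented loops $a,b$, and one 2-cell: a hexagon with corners $v_0,\dots,v_5$ whose boundary reads $a\,b\,a\,a\,b^{-1}b^{-1}$. So the edges of the hexagon are
$$e_0:v_0\xrightarrow{a}v_1,\quad e_1:v_1\xrightarrow{b}v_2,\quad e_2:v_2\xrightarrow{a}v_3,\quad e_3:v_3\xrightarrow{a}v_4,\quad e_4:v_5\xrightarrow{b}v_4,\quad e_5:v_0\xrightarrow{b}v_5. \tag{1}$$

Look at the link of the vertex. Write $a^+,b^+$ for the initial germs of the loops and $a^-,b^-$ for the terminal germs. These four germs are the nodes of the link, and each corner of the hexagon is an edge joining two of them. Reading (1), the corners at $v_0,\dots,v_5$ are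
$$\{a^+,b^+\},\ \{a^-,b^+\},\ \{b^-,a^+\},\ \{a^-,a^+\},\ \{a^-,b^-\},\ \{b^+,b^-\}. \tag{2}$$
Every pair of nodes occurs exactly once: the link is the complete graph $K_4$. Everything below comes from this.

We recall some standard facts. For $\kappa\le 0$ a geodesic space is CAT($\kappa$) if its geodesic triangles are no fatter than their comparison triangles in the model plane ($\mathbb E^2$ for $\kappa=0$, $\mathbb H^2$ for $\kappa=-1$). For CAT(1) one compares with the unit sphere $S^2$, only triangles of perimeter less than $2\pi$ are tested, and only points at distance less than $\pi$ need be joined by a geodesic. CAT($-1$) implies CAT(0). A space has curvature $\le\kappa$ if it is locally CAT($\kappa$). A finite metric graph is CAT(1) exactly when every injective loop in it has length at least $2\pi$. A 2-complex made of finitely many Euclidean (or hyperbolic) polygons has curvature $\le0$ (or $\le-1$) exactly when its vertex links, with corners measured by angle, are CAT(1). The universal cover is then CAT(0) (or CAT($-1$)). The reference for all of this is Bridson–Haefliger, *Metric Spaces of Non-positive Curvature*, cited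 as [BH]; here II.5.24 and II.4.1.

**Proposition 1.** Suppose the 2-cell of $K$ is a convex hexagon in $\mathbb H^2$ in which all $a$-sides have one length and all $b$-sides have one length. Then $K$ does not have curvature $\le -1$.

*Proof.* If it did, each of the four triangles of the link $K_4$ would have length at least $2\pi$. Each edge of $K_4$ lies in two triangles, so twice the sum of the six angles is at least $8\pi$. But a hyperbolic hexagon has angle sum $4\pi$ minus its area, which is less than $4\pi$. $\square$

With a Euclidean hexagon the angle sum is exactly $4\pi$, so the same count forces all four triangles to have length exactly $2\pi$. Calling the nodes $1,2,3,4$ and the lengths $x_{ij}$, the triangles $123,124$ give $x_{13}+x_{23}=x_{14}+x_{24}$, and the triangles $134,234$ give $x_{13}+x_{14}=x_{23}+x_{24}$. Adding, $x_{13}=x_{24}$; by symmetry opposite edges of $K_4$ have equal length. This tells us what hexagon to look for, and it exists.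

**Proposition 2.** $K$ carries a piecewise Euclidean metric of curvature $\le0$. Hence $G$ acts freely, properly discontinuously and cocompactly on the CAT(0) 2-complex $\tilde K$.

*Proof.* Take in $\mathbb C$ the vertices
$$v_0=0,\quad v_1=1-2i,\quad v_2=2-2i,\quad v_3=3,\quad v_4=1+i,\quad v_5=i .$$
The successive edge vectors are $1-2i,\ 1,\ 1+2i,\ -2+i,\ -1,\ -i$, of lengths $\sqrt5,1,\sqrt5,\sqrt5,1,1$. So $a$-sides have length $\sqrt5$ and $b$-sides have length $1$. With $\omega=\arctan 2$ the arguments of the edge vectors are $-\omega,\ 0,\ \omega,\ \frac\pi2+\omega,\ \pi,\ \frac{3\pi}2$, so the exterior angles at $v_0,\dots,v_5$ are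
$$\tfrac\pi2-\omega,\ \ \omega,\ \ \omega,\ \ \tfrac\pi2,\ \ \tfrac\pi2-\omega,\ \ \tfrac\pi2 .$$
They are positive with sum $2\pi$, so the hexagon is convex. The interior angles, in the order of (2), are
$$\tfrac\pi2+\omega,\ \ \pi-\omega,\ \ \pi-\omega,\ \ \tfrac\pi2,\ \ \tfrac\pi2+\omega,\ \ \tfrac\pi2 .$$
Opposite edges of $K_4$ have equal length, the three lengths $\frac\pi2,\ \frac\pi2+\omega,\ \pi-\omega$ are less than $\pi$, and their sum is $2\pi$. An injective loop in $K_4$ is a 3-cycle or a 4-cycle. A 3-cycle has one edge from each opposite pair, so its length is exactly $2\pi$. A 4-cycle consists of two opposite pairs, so its length is $2(2\pi-\text{third length})>2\pi$. The link is CAT(1), so $K$ has curvature $\le0$ and $\tilde K$ is CAT(0). The deck group $G$ acts freely, properly discontinuously and cocompactly. $\square$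

So this one complex can be flat but cannot be negatively curved. What changes in general? A different action of $G$ need not be cocompact, the space need not be $\tilde K$, its metric need have nothing to do with its cells, and there is no hexagon and no $K_4$ in sight. The lecture shows that the count in Proposition 1 still works on every CAT($-1$) space of dimension at most $2$.

## 2. CAT(0) and CAT(−1) dimension

**Definition.** Consider CAT(0) spaces $X$ whose underlying topology is that of a CW-complex; the dimension of $X$ is its dimension as a CW-complex. An isometry $g$ is *semi-simple* if $x\mapsto d(x,gx)$ attains its infimum. The *CAT(0) dimension* of a group is the minimal dimension of such an $X$ on which the group acts properly discontinuously by semi-simple isometries, or $\infty$ if there is none. The *CAT($-1$) dimension* is defined in the same way with CAT($-1$) spaces. Cocompactness is not required.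

Examples: a translation of $\mathbb R$ is semi-simple. The isometry $z\mapsto z+1$ of the upper half plane is not, because its displacement has infimum $0$ and it has no fixed point. The free group $F_2$ acts freely on the 4-valent tree, and a tree is CAT($\kappa$) for every $\kappa$. On a $0$-dimensional space (a point, since CAT(0) spaces are connected) an infinite group has infinite stabilizer. So $F_2$ has both dimensions equal to $1$.

The question, posed in Noel Brady, John Crisp, "Two-dimensional Artin groups with CAT(0) dimension three", arXiv:math/0012102 (2000), is: *are there torsion free Gromov hyperbolic groups with distinct CAT(0) and CAT($-1$) dimensions?* The answer is yes if only actions on proper CAT($-1$) spaces are allowed. Here properness is not assumed, and neither is completeness.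

Spaces are nonempty. Put $|g|=\inf_x d(x,gx)$. About proper discontinuity we use only that point stabilizers are finite. Suppose a torsion free group acts properly discontinuously by semi-simple isometries. Then a nontrivial $g$ has no fixed point, and $|g|$ is attained, so $|g|>0$.

**Definition.** $X$ has *c-dim $\le n$* if every compact subset of $X$ has covering dimension $\le n$.

For instance $\mathbb E^2$ has c-dim $\le2$, while $\mathbb E^3$ does not, because a cube has covering dimension $3$. A CW-complex of dimension $\le n$ has c-dim $\le n$: a compact subset is a closed subset of a finite subcomplex, which has covering dimension $\le n$.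

**Theorem A.** Let $X$ be a CAT($-1$) space with c-dim $\le2$. Let $a,b$ be isometries of $X$ such that $|g|>0$ for every $1\ne g\in\langle a,b\rangle$. If $aba^2=b^2$, then $b=a^3$.

**Theorem B.** $G=\langle a,b\mid aba^2=b^2\rangle$ is non-abelian, torsion free and hyperbolic. It acts freely, properly discontinuously and cocompactly (hence by semi-simple isometries) on a CAT(0) 2-complex.

**Corollary C.** The CAT(0) dimension of $G$ is $2$, and its CAT($-1$) dimension is at least $3$ (possibly $\infty$; nothing is claimed about its exact value). So the answer to the question is yes.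

*Proof of Corollary C from Theorems A and B.* By Theorem B the CAT(0) dimension is at most $2$. Suppose $G$ acts properly discontinuously by semi-simple isometries on a CAT($-1$) space $X$ of dimension $\le2$. Then $|g|>0$ for all $1\ne g\in G$, so the action is faithful, and $X$ has c-dim $\le2$. Theorem A gives $b=a^3$ in $G$, so $G$ is cyclic, against Theorem B. Hence the CAT($-1$) dimension is at least $3$.

Suppose the CAT(0) dimension were $\le1$. The space acted on would be a contractible CW-complex of dimension $\le 1$, that is, a tree. Any two of its points are joined by a unique arc, which must be the geodesic. So geodesic triangles are tripods and the space is CAT($-1$), of dimension $\le1$. This was just excluded. $\square$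

Note that $b=a^3$ is always a solution: $a\cdot a^3\cdot a^2=a^6=(a^3)^2$. Also, if $a$ and $b$ commute, then $aba^2=b^2$ reads $a^3b=b^2$, so $b=a^3$. Hence Theorem A says exactly that *$a$ and $b$ commute*.

## 3. The hyperbolic plane as a test case

How can one find a hexagon in a space that was not built from one? Choose a point $p$ and follow the relator from $p$. Writing $g_1\cdots g_6=a\,b\,a\,a\,b^{-1}b^{-1}$ and $v_k=g_1\cdots g_kp$, we get
$$v_0=p,\quad v_1=ap,\quad v_2=abp,\quad v_3=abap,\quad v_4=aba^2p=b^2p,\quad v_5=aba^2b^{-1}p=bp, \tag{3}$$
and $v_6=v_0$. Joining consecutive points by geodesics gives a closed hexagon. We want its six angles to add up to at least $4\pi$, and the freedom we have is the choice of $p$.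

Recall that in a CAT($\kappa$) space the Alexandrov angle between two geodesics from a point is a pseudometric on such geodesics (so angles satisfy the triangle inequality), and each angle of a geodesic triangle is at most the corresponding comparison angle (for $\kappa=1$: for triangles of perimeter $<2\pi$).

**Lemma 3 (the hexagon).** Let $Y$ be a complete CAT($-1$) space and let $a,b$ be isometries of $Y$ with $aba^2=b^2$ which do not commute. Suppose no nontrivial element of $\langle a,b\rangle$ has a fixed point in $Y$. Let $p\in Y$ be such that the six angles at $p$ between the geodesics to two of the four points $ap,\ a^{-1}p,\ bp,\ b^{-1}p$ have sum at least $4\pi$. Then the points $v_0,\dots,v_5$ of (3) are distinct, and every triple $v_i,v_j,v_k$ is degenerate: one of its three distances is the sum of the other two.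

*Proof.* **Distinct vertices.** This makes all angles below meaningful. Nontrivial elements of $\langle a,b\rangle$ have infinite order, because an isometry of finite order of a complete CAT(0) space has a fixed point [BH II.2.8]. Suppose $v_i=v_j$ with $i<j\le5$. Then $g_{i+1}\cdots g_j$ fixes $p$, so it is trivial. So is the complementary cyclic subword $g_{j+1}\cdots g_6g_1\cdots g_i$, which is its inverse. One of the two has length at most $3$. Hence, up to inversion and up to passing to the complement in length $3$, one of the following words is trivial:
$$a,\ b;\qquad ab,\ ba,\ a^2,\ ab^{-1},\ b^{-2},\ b^{-1}a;\qquad aba,\ ba^2,\ a^2b^{-1}. \tag{4}$$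
(The cyclic subwords of length $3$ are $aba,\ ba^2,\ a^2b^{-1}$ and their complements $ab^{-2},\ b^{-2}a,\ b^{-1}ab$.) If $a^2=1$ or $b^2=1$, then $a=1$ or $b=1$, since nontrivial elements have infinite order. In every other case one of $a,b$ is trivial or $b$ is a power of $a$. So $a,b$ commute, contrary to assumption.

**The angles of the hexagon.** We identify them with the six angles at $p$. Let $\theta_k=\angle_{v_k}(v_{k-1},v_{k+1})$ for $k=1,\dots,6$, indices mod $6$. Applying $(g_1\cdots g_k)^{-1}$ moves $v_k$ to $p$, $v_{k-1}$ to $g_k^{-1}p$ and $v_{k+1}$ to $g_{k+1}p$. So $\theta_k=\angle_p(g_k^{-1}p,g_{k+1}p)$, and for $k=1,\dots,6$ the pairs $\{g_k^{-1},g_{k+1}\}$ are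
$$\{a^{-1},b\},\ \{b^{-1},a\},\ \{a^{-1},a\},\ \{a^{-1},b^{-1}\},\ \{b,b^{-1}\},\ \{b,a\}.$$
Each pair from $\{a,a^{-1},b,b^{-1}\}$ occurs exactly once (this is (2) again). Hence $\sum_k\theta_k\ge4\pi$.

**Triangulating.** We bound the sum from above. Triangulate a convex hexagon with vertices labelled $0,\dots,5$ by three diagonals, in any way, and draw the corresponding geodesics $[v_i,v_j]$ in $Y$. By the triangle inequality for angles, $\theta_k$ is at most the sum of the angles at $v_k$ of the triangles meeting there. So $\sum\theta_k$ is at most the total angle sum of four geodesic triangles with distinct vertices. The angle sum of each is at most that of its comparison triangle in $\mathbb H^2$, which is $\le\pi$, and $<\pi$ unless the comparison triangle is degenerate. Thus $4\pi\le\sum\theta_k\le4\pi$, equality holds everywhere, and all four triangles are degenerate. Every triple of vertices occurs in some triangulation. $\square$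

Here is the case where the rest is easy.

**Proposition 4.** Let $a,b$ be isometries of $\mathbb H^2$ with $|g|>0$ for all $1\ne g\in\langle a,b\rangle$. If $aba^2=b^2$, then $b=a^3$.

*Proof.* Suppose $a,b$ do not commute.

**A minimum.** Let $F(x)=d(x,ax)+d(x,bx)$; we show that $F$ attains its minimum. An isometry $g$ with $|g|>0$ is a hyperbolic translation or a glide reflection along an axis and fixes both ends of the axis. At distance $r$ from the axis, $\cosh d(x,gx)=\cosh^2r\cosh|g|\mp\sinh^2r\ge1+\cosh^2r\,(\cosh|g|-1)$. So $\{F\le\lambda\}$ lies in the intersection of bounded neighborhoods of the two axes. If the axes have no common end, this intersection is bounded, since a bounded neighborhood of a geodesic accumulates at infinity only at the ends of that geodesic. So $\{F\le\lambda\}$ is compact and $F$ has a minimum. If the axes share an end, put it at $\infty$ in the upper half plane. On the boundary $\mathbb R$ both isometries act by real affine maps, so their commutator is $z\mapsto z+c$. This has displacement tending to $0$ at $z=iy$, $y\to\infty$. By hypothesis the commutator is then trivial, a contradiction.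

**Balance.** Let $p$ be a minimum point, and let $u_1,\dots,u_4$ be the unit tangent vectors at $p$ toward $ap,a^{-1}p,bp,b^{-1}p$. By the first variation formula, the derivative of $F$ at $p$ in the direction of a unit vector $\xi$ is $-\langle\xi,u_1+u_2+u_3+u_4\rangle$: moving $p$ to $c(s)$ moves both ends of $[p,ap]$, and the end at $ap$ contributes, after applying $a^{-1}$, the vector toward $a^{-1}p$. Hence $u_1+u_2+u_3+u_4=0$.

**The angle sum.** Four unit vectors in the plane with sum $0$ form two opposite pairs. Indeed, if $u_1+u_2=0$, then $u_3+u_4=0$. Otherwise $u_1+u_2=(-u_3)+(-u_4)\ne0$, and two unit vectors in the plane are determined, as an unordered pair, by their nonzero sum, so $\{u_1,u_2\}=\{-u_3,-u_4\}$. For $\pm u,\pm w$ with $\angle(u,w)=\varphi$ the six angles are $\pi,\pi,\varphi,\varphi,\pi-\varphi,\pi-\varphi$, with sum $4\pi$.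

**Conclusion.** By Lemma 3 all triples $v_i,v_j,v_k$ are collinear, so the six points lie on one line $\Lambda$. Now $a$ maps $v_0,v_5$ to $v_1,v_2$, and $b$ maps $v_0,v_5$ to $v_5,v_4$. So both preserve $\Lambda$ and, having no fixed point, act on it by translations. The commutator of $a$ and $b$ fixes $p$, hence is trivial, a contradiction. So $a,b$ commute and $b=a^3$. $\square$

The dimension enters in the third part. In $\mathbb H^3$ the four unit vectors to the vertices of a regular tetrahedron have sum $0$, and their pairwise angles are $\arccos(-\frac13)<110^\circ$. The six angles then sum to less than $660^\circ<720^\circ$, and Lemma 3 says nothing.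

Three things break when $\mathbb H^2$ becomes a general $X$ with c-dim $\le2$.

1. Bounded closed sets are not compact and $X$ may not be complete, so $F$ may have no minimum.
2. The circle of unit vectors becomes a space of directions about which we know little, and "sum of vectors" has no meaning.
3. Geodesics can branch, so two points do not determine a line, and the conclusion above fails as written.

The second is the serious one; Sections 4 to 6 deal with it. Sections 7 and 8 deal with the first and the third.

## 4. Directions and first-order distance estimates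

**Definition.** The *space of directions* at $p$ is the set of nonconstant geodesics from $p$, two being identified if their angle is $0$, with the angle (in $[0,\pi]$) as metric.

At a point of $\mathbb H^2$ it is a circle of length $2\pi$. At a branch point of a tree it is a set of points at mutual distance $\pi$. At a vertex of $\tilde K$ it is $K_4$ with the metric $\min(\text{path length},\pi)$. By Nikolaev's theorem [BH II.3.19], the completion of the space of directions at a point of a CAT($\kappa$) space is CAT(1).

Let $Y$ be CAT($\kappa$) and let $c,c'$ be unit-speed geodesics from $p$ with angle $\gamma$. We need two facts.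

**(A)** For fixed $r,r'\ge0$, $\ \frac1s\,d(c(sr),c'(sr'))\to\sqrt{r^2+r'^2-2rr'\cos\gamma}$ as $s\to0^+$.

If $r$ or $r'$ is $0$ this is clear. Otherwise, angles in CAT($\kappa$) spaces exist in the strong sense [BH II.3.1]: the Euclidean comparison angle at $p$ for $c(t),c'(t')$ tends to $\gamma$ as $t,t'\to0^+$ independently. Put $t=sr$, $t'=sr'$ and use the law of cosines.

**(B)** If $c'$ ends at $z\ne p$, then $d(c(s),z)\le d(p,z)-s\cos\gamma+o(s)$ as $s\to0^+$.

For $K>0$ and small $s$, the triangle inequality through $c'(Ks)$ gives $d(c(s),z)\le d(c(s),c'(Ks))+d(p,z)-Ks$. By (A),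
$$\limsup_{s\to0^+}\tfrac1s\big(d(c(s),z)-d(p,z)\big)\le\sqrt{1+K^2-2K\cos\gamma}-K .$$
The right side tends to $-\cos\gamma$ as $K\to\infty$.

What do we want to know about directions? Suppose that $X$ were a polyhedral complex with hyperbolic triangles as cells, and $p\in X$. Then the space of directions would be a metric graph. In a graph, two geodesics issuing from a point $o$ either share an initial segment (angle $0$) or leave $o$ in different directions, so that near $o$ their union is a geodesic through $o$ (angle $\pi$). We shall see in Lemma 7 that this one property is enough to replace the two opposite pairs of Proposition 4. But the polyhedral argument stops here: the CW-structure of $X$ is only topological, its cells have no relation to the metric, and the minimum point $p$ will lie in the completion of $X$, which need not be a complex.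

The way around: if two directions at $o$ made an angle strictly between $0$ and $\pi$, then infinitesimally there would be a two-dimensional sector inside the space of directions at $p$. Coning twice, there would be a three-dimensional Euclidean piece in the infinitesimal geometry of $X$. Then *finite* subsets of $\mathbb E^3$ would embed almost isometrically, after scaling, in $X$ itself. So we first exclude this for one suitable finite set.

## 5. A finite subset of $\mathbb E^3$ that does not fit into $X$

Put $Q=[-1,1]^3$ and $\eta=\frac1{40}$. Let $V$ be the vertex set of a finite triangulation of $Q$ whose simplices have diameter $\le\eta$, put $y_i=10e_i$ for $i=1,2,3$, and $N=V\cup\{y_1,y_2,y_3\}\subset\mathbb E^3$.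

**Lemma 5.** Let $X$ be CAT(0) with c-dim $\le2$. There are no $R>0$ and $\varphi_0:N\to X$ with
$$\Big|\tfrac1R\,d(\varphi_0(u),\varphi_0(v))-|u-v|\Big|\le\eta\qquad\text{for all }u,v\in N .$$

*Proof.* Suppose they exist. Dividing the metric by $R$ we may take $R=1$. The plan is to fill in a map $Q\to X$, map its image back to $\mathbb R^3$ by distance coordinates, and use that the image is at most two-dimensional.

**Filling in.** We extend $\varphi_0|_V$ to a continuous $\varphi:Q\to X$. Order $V$. On a simplex $[u_0<\dots<u_k]$ let $\varphi((1-t)x+tu_k)$, for $x\in[u_0,\dots,u_{k-1}]$, be the point at fraction $t$ on the geodesic from $\varphi(x)$ to $\varphi_0(u_k)$, by induction on $k$. For $t=0$ this agrees with the face opposite $u_k$; on a face omitting some $u_j$, $j<k$, it is the same construction over a face of $[u_0,\dots,u_{k-1}]$. So the maps agree on common faces. They are continuous, since geodesics in CAT(0) spaces vary continuously with their endpoints (at $u_k$, use that the image point is at distance $(1-t)\,d(\varphi(x),\varphi_0(u_k))\to0$, uniformly in $x$).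

**Distances to the far points.** Two vertices of a simplex have images at distance $\le\eta+\eta$. Balls are convex, so for $x$ in a simplex with vertex $u$ we have $d(\varphi(x),\varphi_0(u))\le2\eta$. Compare $d(\varphi(x),\varphi_0(y_i))$ with $d(\varphi_0(u),\varphi_0(y_i))$, then with $|u-y_i|$, then with $|x-y_i|$:
$$\big|d(\varphi(x),\varphi_0(y_i))-|x-y_i|\big|\le2\eta+\eta+\eta=\tfrac1{10}. \tag{5}$$

**Back to $\mathbb R^3$.** Define $\psi:X\to\mathbb R^3$ by $\psi_i(z)=10-d(z,\varphi_0(y_i))$; we show that $\psi\varphi$ is close to the identity. For $x\in Q$, $|x-y_i|=\sqrt{(10-x_i)^2+w^2}$, where $w^2$ is the sum of the squares of the other two coordinates. As $w^2\le2$ and $10-x_i\ge9$,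
$$0\le|x-y_i|-(10-x_i)\le\frac{w^2}{2(10-x_i)}\le\tfrac19 .$$
With (5), $\|\psi\varphi(x)-x\|_\infty\le\frac1{10}+\frac19$ on $Q$.

**Missing the origin.** We use the dimension to perturb $\psi$ off $0$. The set $C=\varphi(Q)$ is compact, so it has covering dimension $\le2$. Hence $C$ has a finite cover by nonempty open sets $U$ such that each point lies in at most three of them and $\psi$ oscillates by less than $\frac18$ (sup norm) on each. For each $U$ choose $w_U\in\mathbb R^3$ within $\frac18$ of a value of $\psi$ on $U$, so that any three or fewer of the $w_U$ are linearly independent. This is possible: choose them one after another, each time avoiding the finitely many linear subspaces spanned by at most two earlier ones. Then $0$ is in no affine span of three or fewer of the $w_U$, since that would be a nontrivial linear relation. With a partition of unity $\lambda_U$ subordinate to the cover, put $\psi'=\sum_U\lambda_Uw_U:C\to\mathbb R^3$. At each point $\psi'$ is a convex combination of at most three $w_U$, so $\psi'\ne0$. If $z\in U$ then $\|w_U-\psi(z)\|_\infty<\frac18+\frac18$, so $\|\psi'-\psi\|_\infty<\frac14$ on $C$.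

**Contradiction.** On $Q$ we have $\|\psi'\varphi-\mathrm{id}\|_\infty<\frac1{10}+\frac19+\frac14<1$, while $\|x\|_\infty=1$ on $\partial Q$. So the straight-line homotopy from the inclusion $\partial Q\to\mathbb R^3\setminus0$ to $\psi'\varphi|_{\partial Q}$ avoids $0$. But $\psi'\varphi|_{\partial Q}$ extends over $Q$ as a map to $\mathbb R^3\setminus 0$. Thus the inclusion of the sphere $\partial Q$ in $\mathbb R^3\setminus0$ would be null-homotopic, which is false. $\square$

## 6. Spaces of directions have no two-dimensional sectors

For this section let $X$ be CAT($-1$) with c-dim $\le2$, let $\hat X$ be its completion, which is again CAT($-1$) [BH II.3.11], let $p\in\hat X$, and let $S=S_p$ be the completion of the space of directions of $\hat X$ at $p$. It is CAT(1) with distances in $[0,\pi]$. Nothing is known about compact subsets of $\hat X$, and this is why Lemma 5 is about finite sets: a finite set in $\hat X$ can be pushed into $X$ by an arbitrarily small amount.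

**Lemma 6.** For $o\in S$, two nonconstant geodesics of $S$ issuing from $o$ make angle $0$ or $\pi$.

*Proof.* Suppose the angle is $\theta\in(0,\pi)$. The completed space of directions $\bar\Sigma_oS$ of $S$ at $o$ is CAT(1) [BH II.3.19]. Since $\theta<\pi$, the two directions are joined in it by a geodesic $\zeta:[0,\theta]\to\bar\Sigma_oS$.

**Coordinates.** We place $N$ in a region of $\mathbb E^3$ that matches $\zeta$. Let $W\subset\mathbb E^2$ be a sector of angle $\theta$. Then $W\times\mathbb R$ contains arbitrarily large balls, hence a translate $\{n_k\}$ of $N$. Let $(r_k,\phi_k,h_k)$ with $\phi_k\in[0,\theta]$ be the cylindrical coordinates of $n_k$, and put, for $\alpha\in[0,\pi]$,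
$$D_{kl}(\alpha)=\sqrt{(h_k-h_l)^2+r_k^2+r_l^2-2r_kr_l\cos\alpha},\qquad\text{so}\quad|n_k-n_l|=D_{kl}(|\phi_k-\phi_l|). \tag{6}$$
We now carry the configuration from $\bar\Sigma_oS$ to the cone over $S$, then to $\hat X$, then to $X$, watching the errors.

**From $\bar\Sigma_oS$ to the cone on $S$.** Choose $\varepsilon>0$ such that, for all $k,l$ and all $\alpha\in[0,\pi]$ with $|\alpha-|\phi_k-\phi_l||\le2\varepsilon$, we have $|D_{kl}(\alpha)-D_{kl}(|\phi_k-\phi_l|)|<\frac\eta4$. Choose nonconstant unit-speed geodesics $c_k$ of $S$ from $o$ whose directions are $\varepsilon$-close to $\zeta(\phi_k)$, and let $\alpha_{kl}=\angle_o(c_k,c_l)$. Since $d(\zeta(\phi_k),\zeta(\phi_l))=|\phi_k-\phi_l|$, we get $|\alpha_{kl}-|\phi_k-\phi_l||\le2\varepsilon$.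

Let $C(S)$ be the Euclidean cone, with points $(x,t)$, $t\ge0$, and
$$d((x,t),(y,t'))^2=(t-t')^2+2tt'(1-\cos d(x,y))=t^2+t'^2-2tt'\cos d(x,y).$$
For small $s>0$ put $P_k(s)=(c_k(sr_k),\,1+sh_k)$. Then
$$\frac{d(P_k(s),P_l(s))^2}{s^2}=(h_k-h_l)^2+(1+sh_k)(1+sh_l)\,\frac{2\big(1-\cos d(c_k(sr_k),c_l(sr_l))\big)}{s^2}.$$
By (A) in $S$, $\frac1sd(c_k(sr_k),c_l(sr_l))\to\sqrt{r_k^2+r_l^2-2r_kr_l\cos\alpha_{kl}}$. With $2(1-\cos x)/x^2\to1$ the right side tends to $D_{kl}(\alpha_{kl})^2$. Fix $s>0$ such that $t_k:=1+sh_k>0$ for all $k$ and $|\frac1sd(P_k(s),P_l(s))-D_{kl}(\alpha_{kl})|<\frac\eta4$ for all $k,l$. Put $\xi_k=c_k(sr_k)\in S$.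

**From the cone on $S$ to $\hat X$.** Directions of geodesics of $\hat X$ from $p$ are dense in $S$. Choose unit-speed geodesics $\gamma_k$ of $\hat X$ from $p$ with directions $\xi_k'$ so close to $\xi_k$ that each distance $d((\xi_k',t_k),(\xi_l',t_l))$ differs from $d(P_k(s),P_l(s))$ by less than $s\frac\eta4$. By (A) in $\hat X$, as $\rho\to0^+$,
$$\tfrac1\rho\,d(\gamma_k(\rho t_k),\gamma_l(\rho t_l))\to\sqrt{t_k^2+t_l^2-2t_kt_l\cos d(\xi_k',\xi_l')}=d((\xi_k',t_k),(\xi_l',t_l)).$$
Fix $\rho>0$ such that the difference is less than $s\frac\eta8$ for all $k,l$.

**From $\hat X$ to $X$.** Choose $z_k\in X$ with $d(z_k,\gamma_k(\rho t_k))<\rho s\frac{\eta}{16}$. Then $d(z_k,z_l)$ differs from $d(\gamma_k(\rho t_k),\gamma_l(\rho t_l))$ by less than $\rho s\frac\eta8$.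

**Adding up.** With $R=\rho s$, the errors from the last stage back to the first are
$$\Big|\tfrac1Rd(z_k,z_l)-|n_k-n_l|\Big|<\tfrac\eta8+\tfrac\eta8+\tfrac\eta4+\tfrac\eta4+\tfrac\eta4=\eta .$$
So the map sending the $k$-th point of $N$ to $z_k$ contradicts Lemma 5. $\square$

The next lemma replaces "four unit vectors in the plane with sum $0$". The hypothesis is what minimality of $F$ will give; in a circle it says $\langle\xi,\sum u_i\rangle\le0$ for all $\xi$, that is, $\sum u_i=0$.

**Lemma 7.** Let $x_1,\dots,x_4\in S$ satisfy $\sum_{i=1}^4\cos d(\xi,x_i)\le0$ for all $\xi\in S$. Then every triangle $x_ix_jx_k$ has perimeter $\ge2\pi$, and $\sum_{i<j}d(x_i,x_j)\ge4\pi$.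

*Proof.* The second claim follows from the first as in Proposition 1: there are four triangles and each pair lies in two, so $2\sum_{i<j}d(x_i,x_j)\ge8\pi$.

Suppose the perimeter of $x_1x_2x_3$, say, is less than $2\pi$. Each distance is at most half the perimeter, so less than $\pi$. We look for a point $o$ that sees $x_1,x_2,x_3$ as the center of a tripod, and test the hypothesis at $\xi=o$.

**The tripod.** Let $o$ be a point of the geodesic $[x_2,x_3]$ nearest to $x_1$ and put $r_i=d(o,x_i)$; note $r_1\le d(x_1,x_2)<\pi$. We claim
$$d(x_1,x_j)=r_1+r_j\qquad(j=2,3). \tag{7}$$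
This is clear if $o=x_1$ or $o=x_j$. Otherwise consider the angle at $o$ between a geodesic $[o,x_1]$ and $[o,x_j]\subset[x_2,x_3]$. If it were less than $\frac\pi2$, then by (B) points of $[o,x_j]$ near $o$ would be closer to $x_1$ than $o$ is. So it is at least $\frac\pi2$, and by Lemma 6 it equals $\pi$.

The triangle $x_1ox_j$ has perimeter $<2\pi$. Indeed, with $k$ the third index, $r_1\le r_k+d(x_k,x_1)$ and $r_j+r_k=d(x_2,x_3)$, so $r_1+r_j+d(x_1,x_j)$ is at most the perimeter of $x_1x_2x_3$. So it has a comparison triangle in $S^2$, whose angle at $\bar o$ is at least $\pi$, hence equal to $\pi$. The comparison triangle lies on a great circle and $d(x_1,x_j)=\min(r_1+r_j,\,2\pi-r_1-r_j)$. If $d(x_1,x_j)=2\pi-r_1-r_j$, the perimeter would be $2\pi$, which is excluded. So (7) holds.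

**Testing at $o$.** Adding (7) for $j=2,3$ and $r_2+r_3=d(x_2,x_3)$, we see that $r_1+r_2+r_3$ is half the perimeter of $x_1x_2x_3$, so less than $\pi$. Put $m=\frac{r_1+r_2}2<\frac\pi2$. Since $\frac{|r_1-r_2|}2\le m$ and $r_3<\pi-2m$,
$$\cos r_1+\cos r_2=2\cos m\cos\tfrac{r_1-r_2}2\ge2\cos^2m,\qquad\cos r_3>\cos(\pi-2m)=1-2\cos^2m .$$
So $\cos r_1+\cos r_2+\cos r_3>1$. As $\cos d(o,x_4)\ge-1$, we get $\sum_{i=1}^4\cos d(o,x_i)>0$, a contradiction. $\square$

## 7. A minimum for the total displacement

We begin the proof of Theorem A. Let $X,a,b$ be as there, and **suppose that $a,b$ do not commute**; we derive a contradiction (by Section 2 this proves $b=a^3$). The isometries extend to $\hat X$. By density and continuity $d(x,gx)\ge|g|>0$ for all $x\in\hat X$ and $1\ne g\in\langle a,b\rangle$, and the infimum of the displacement of $g$ over $\hat X$ is again $|g|$. So nontrivial elements have no fixed point in $\hat X$. Put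
$$F(x)=d(x,ax)+d(x,bx)\qquad(x\in\hat X),$$
a continuous convex function.

**Step 1: sublevel sets of $F$ are bounded.** This replaces the discussion of axes in Proposition 4. If two far apart points were both moved little, then along the middle of the geodesic between them $a$ and $b$ would both act almost as translations, and the commutator would move some point very little.

Suppose $\{F\le\lambda\}$ is unbounded, with $\lambda>0$. Let $\varepsilon>0$ and choose $T\ge0$ with $2\,\mathrm{arcsinh}(e^{-T}\sinh\lambda)\le\frac\varepsilon2$. We first show:

(∗) *Let $x,x',y\in\hat X$ with $d(x,x')\le\lambda$, $q=d(x,y)$, $q'=d(x',y)$ and $s_0=\min(q,q')>0$. For $0\le s\le s_0-T$ the points of $[y,x]$ and $[y,x']$ at distance $s$ from $y$ are at distance at most $\frac\varepsilon2$.*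

Let $\theta$ be the angle at $\bar y$ of the comparison triangle in $\mathbb H^2$ and let $D_s$, $0\le s\le s_0$, be the distance of the points at distance $s$ from $\bar y$ on its two sides. Bisecting the isosceles triangle, $\sinh(D_s/2)=\sinh s\,\sin(\theta/2)$. At $s=s_0$ one of the two points is an endpoint and the other is at distance $|q-q'|$ from the other endpoint. So $D_{s_0}\le|q-q'|+\lambda\le2\lambda$. Also $\sinh s\le e^{-(s_0-s)}\sinh s_0$, since this says $e^s-e^{-s}\le e^s-e^{s-2s_0}$, which holds for $s\le s_0$. Therefore
$$\sinh\tfrac{D_s}2=\frac{\sinh s}{\sinh s_0}\,\sinh\tfrac{D_{s_0}}2\le e^{-(s_0-s)}\sinh\lambda\le e^{-T}\sinh\lambda ,$$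
so $D_s\le\frac\varepsilon2$, and (∗) follows by the CAT($-1$) inequality.

Now take a geodesic $\sigma:[0,\ell]\to\hat X$ with endpoints in $\{F\le\lambda\}$ and $\ell\ge2T+8\lambda$. Let $g\in\{a,b\}$ and $\sigma'=g\sigma$; corresponding endpoints of $\sigma$ and $\sigma'$ are at distance at most $\lambda$. Let $\delta$ be the geodesic from $\sigma(0)$ to $\sigma'(\ell)$, let $q$ be its length, and put $\tau_g=q-\ell$. Then $|\tau_g|\le d(\sigma(\ell),\sigma'(\ell))\le\lambda$.

Apply (∗) with apex $y=\sigma'(\ell)$ to $x=\sigma(0)$, $x'=\sigma'(0)$. The points at distance $\ell-t$ from the apex are $\delta(t+\tau_g)$ and $\sigma'(t)$, and $s_0\ge\ell-\lambda$. So $d(\sigma'(t),\delta(t+\tau_g))\le\frac\varepsilon2$ for $T+\lambda\le t\le\ell$. Apply (∗) with apex $\sigma(0)$ to $\sigma(\ell)$ and $\sigma'(\ell)$: $d(\delta(t'),\sigma(t'))\le\frac\varepsilon2$ for $0\le t'\le\ell-\lambda-T$. Taking $t'=t+\tau_g$,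
$$d(g\sigma(t),\sigma(t+\tau_g))\le\varepsilon\qquad\text{for }t\in I=[T+\lambda,\ \ell-2\lambda-T]. \tag{8}$$
Substituting $t=u-\tau_g$ and applying $g^{-1}$, we also have $d(g^{-1}\sigma(u),\sigma(u-\tau_g))\le\varepsilon$ whenever $u-\tau_g\in I$. Since $\ell\ge2T+8\lambda$, the interval $I$ contains all points within $2\lambda$ of $\frac\ell2$.

Apply $b^{-1},a^{-1},b,a$ successively to $\sigma(\frac\ell2)$. By (8) and its inverse form, the result is within $\varepsilon,\ 2\varepsilon,\ 3\varepsilon,\ 4\varepsilon$ of
$$\sigma(\tfrac\ell2-\tau_b),\qquad\sigma(\tfrac\ell2-\tau_a-\tau_b),\qquad\sigma(\tfrac\ell2-\tau_a),\qquad\sigma(\tfrac\ell2)$$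
respectively; all parameters used are within $2\lambda$ of $\frac\ell2$. So $aba^{-1}b^{-1}$ moves $\sigma(\frac\ell2)$ by at most $4\varepsilon$. As $\varepsilon>0$ was arbitrary, $|aba^{-1}b^{-1}|=0$. By hypothesis $aba^{-1}b^{-1}=1$, a contradiction.

**Step 2: $F$ attains its minimum.** Closed bounded sets need not be compact, so we use convexity. The sets $C_n=\{F\le\inf F+\frac1n\}$ are nonempty, closed, convex, nested and, by Step 1, bounded. Fix $o\in\hat X$ and let $x_n$ be its projection to $C_n$. The sequence $d(o,x_n)$ is nondecreasing and bounded. For $m\ge n$ the midpoint $y$ of $x_n,x_m$ lies in $C_n$, so $d(o,y)\ge d(o,x_n)$. The CN inequality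
$$d(o,y)^2\le\tfrac12d(o,x_n)^2+\tfrac12d(o,x_m)^2-\tfrac14d(x_n,x_m)^2$$
gives $d(x_n,x_m)^2\le2\big(d(o,x_m)^2-d(o,x_n)^2\big)$. So $(x_n)$ is Cauchy. Its limit $p$ lies in every $C_n$, so $F(p)=\inf F$.

## 8. The balanced hexagon collapses onto a segment

**Step 3: balance at $p$.** We show that the six angles at $p$ add up to at least $4\pi$. Since $a,b$ are nontrivial, $ap\ne p\ne bp$. Let $x_1,\dots,x_4\in S_p$ be the directions of the geodesics from $p$ to $ap,a^{-1}p,bp,b^{-1}p$. Let $c$ be a unit-speed geodesic from $p$ with direction $\xi$, and let $m_a,m_b$ be the midpoints of $[p,ap],[p,bp]$. When $p$ moves to $c(s)$, both ends of $[p,ap]$ move; cutting at the midpoint separates the two effects: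
$$d(c(s),ac(s))\le d(c(s),m_a)+d(m_a,ac(s))=d(c(s),m_a)+d(a^{-1}m_a,c(s)),$$
and similarly for $b$. Hence
$$F(c(s))\le d(c(s),m_a)+d(c(s),a^{-1}m_a)+d(c(s),m_b)+d(c(s),b^{-1}m_b).$$
The four points $m_a,a^{-1}m_a,m_b,b^{-1}m_b$ are the midpoints of the geodesics from $p$ to $ap,a^{-1}p,bp,b^{-1}p$, and at $s=0$ the right side equals $F(p)$. By (B),
$$F(c(s))\le F(p)-s\sum_{i=1}^4\cos\angle(\xi,x_i)+o(s).$$
Since $p$ is a minimum, $\sum_i\cos\angle(\xi,x_i)\le0$. By density and continuity this holds for all $\xi\in S_p$. Lemma 7 gives
$$\sum_{i<j}\angle(x_i,x_j)\ge4\pi . \tag{9}$$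

**Step 4: all triples are degenerate.** By (9), Lemma 3 applies to $Y=\hat X$ and $p$. So the points $v_0,\dots,v_5$ of (3) are distinct, and every triple of them is degenerate.

**Step 5: no such configuration exists.** In $\mathbb H^2$ we finished with a line preserved by $a$ and $b$. Here geodesics may branch, so we compute distances. Let $\alpha=d(p,ap)>0$ and $\beta=d(p,bp)>0$. As a model keep in mind the case $b=a^3$ of translations of $\mathbb R$ by $1$ and $3$, where $v_0,\dots,v_5$ are $0,1,4,5,6,3$.

* The triple $(v_2,v_3,v_4)$ has $d(v_2,v_3)=d(v_3,v_4)=\alpha$ and $v_2\ne v_4$. So $d(v_2,v_4)=2\alpha$ and $v_3$ is the midpoint of $[v_2,v_4]$. Applying $(aba)^{-1}$: $p$ is the midpoint of $[a^{-1}p,ap]$.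
* The triple $(v_4,v_5,v_0)$ has $d(v_4,v_5)=d(v_5,v_0)=\beta$ and $v_4\ne v_0$. So $d(v_0,v_4)=2\beta$ and $v_5$ is the midpoint of $[v_0,v_4]$.
* The triple $(v_0,v_1,v_2)$ has $d(v_0,v_1)=\alpha$, $d(v_1,v_2)=\beta$. So $d(v_0,v_2)\in\{\alpha+\beta,\ |\alpha-\beta|\}$.
* The triple $(v_0,v_2,v_4)$ has $d(v_2,v_4)=2\alpha$, $d(v_0,v_4)=2\beta$. So $d(v_0,v_2)\in\{2(\alpha+\beta),\ 2|\alpha-\beta|\}$.

Compare the last two. Since $d(v_0,v_2)>0$, $|\alpha-\beta|=2|\alpha-\beta|$ is impossible, and $2(\alpha+\beta)$ exceeds both $\alpha+\beta$ and $|\alpha-\beta|$. What remains is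
$$d(v_0,v_2)=\alpha+\beta=2|\alpha-\beta| .$$
So $v_1\in[v_0,v_2]$, and $\alpha=3\beta$ or $\beta=3\alpha$.

*Case $\alpha=3\beta$.* Then $d(v_2,v_0)=4\beta$, $d(v_0,v_4)=2\beta$, $d(v_2,v_4)=6\beta$, so $v_0$ lies on the geodesic $\gamma$ from $v_2$ to $v_4$. By uniqueness of geodesics, $[v_2,v_0]$ and $[v_0,v_4]$ are parts of $\gamma$, and
$$v_1=\gamma(\beta),\quad v_3=\gamma(3\beta),\quad v_0=\gamma(4\beta),\quad v_5=\gamma(5\beta).$$
So $v_1\in[v_2,v_3]$. Applying $(ab)^{-1}$, which takes $v_2,v_3,v_1$ to $p,ap,b^{-1}p$, we get $b^{-1}p\in[p,ap]$. Also $v_5\in[v_4,v_3]$. Applying $(aba^2)^{-1}$, which takes $v_4,v_3,v_5$ to $p,a^{-1}p,b^{-1}p$ (recall $v_5=aba^2b^{-1}p$), we get $b^{-1}p\in[p,a^{-1}p]$. As $p$ is the midpoint of $[a^{-1}p,ap]$, the segments $[p,ap]$ and $[p,a^{-1}p]$ meet only in $p$. So $b^{-1}p=p$, a contradiction.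

*Case $\beta=3\alpha$.* Then $d(v_0,v_2)=4\alpha$, $d(v_2,v_4)=2\alpha$, $d(v_0,v_4)=6\alpha$. On the geodesic $\gamma$ from $v_0=p$ to $v_4$ we have
$$v_1=ap=\gamma(\alpha),\quad v_5=bp=\gamma(3\alpha),\quad v_2=abp=\gamma(4\alpha).$$
So $[p,bp]=\gamma([0,3\alpha])$, and $a$ maps it to $[ap,abp]=\gamma([\alpha,4\alpha])$, that is, $a\gamma(s)=\gamma(s+\alpha)$ for $0\le s\le3\alpha$. Hence $a^3p=\gamma(3\alpha)=bp$. So $a^{-3}b$ fixes $p$, hence $b=a^3$, and $a,b$ commute, a contradiction. This proves Theorem A. $\square$

## 9. The group $G$ is non-abelian, torsion free and hyperbolic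

We prove Theorem B.

**Non-abelian.** We exhibit a non-abelian image. Let $t\in\mathbb C$ with $t^3-t+1=0$, and let $A(x)=tx$, $B(x)=t^3x+1$ on $\mathbb C$; these are invertible as $t\ne0$. Then $ABA^2(x)=t(t^5x+1)=t^6x+t$ and $B^2(x)=t^6x+t^3+1$. These agree, so $a\mapsto A$, $b\mapsto B$ defines a homomorphism on $G$. But $AB(x)=t^4x+t$ and $BA(x)=t^4x+1$ differ, since $t\ne1$. So $ab\ne ba$ in $G$.

**The action, and torsion.** The action of $G$ on $\tilde K$ is Proposition 2. It is free, properly discontinuous and cocompact on a locally finite 2-complex, hence by semi-simple isometries [BH II.6.10]. An element of finite order would fix a point of the complete CAT(0) space $\tilde K$ [BH II.2.8]. As the action is free, $G$ is torsion free.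

**Sides of edges.** We describe how the hexagons of $\tilde K$ meet along edges. *The six vertices of each 2-cell of $\tilde K$ are distinct.* Otherwise, as $G$ acts freely on vertices, a cyclic subword of the relator of length at most $3$ would be trivial in $G$. By the list (4) and torsion-freeness $a$ and $b$ would commute. Name the edges of a 2-cell as in (1). The $a$-edges $e_0,e_2,e_3$ have distinct initial vertices $v_0,v_2,v_3$, and the $b$-edges $e_1,e_4,e_5$ have distinct initial vertices $v_1,v_5,v_0$. So the six edges are different, and closed 2-cells are embedded. The letter $a$ occurs three times in the relator, and so does $b$. So each $a$-edge of $\tilde K$ lies in exactly three 2-cells, once each in position $e_0,e_2,e_3$, and each $b$-edge lies in exactly three 2-cells, once each in position $e_1,e_4,e_5$. Call these the *sides* of the edge.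

**Reduction to flat planes.** By the Flat Plane Theorem [BH III.H.1.5], since $G$ acts properly and cocompactly on the proper CAT(0) space $\tilde K$, it is enough to show that $\tilde K$ contains no isometrically embedded copy of $\mathbb E^2$. Suppose $\Pi$ is one. Being complete, it is closed in $\tilde K$.

**Cells in $\Pi$.** We show that $\Pi$ is a union of closed 2-cells. If $\Pi$ meets an open 2-cell, the intersection is closed in the cell, and it is open by invariance of domain. So $\Pi$ contains the open cell and hence its closure. A nonempty open subset of a plane does not embed in a graph, so the points of $\Pi$ in open 2-cells are dense in $\Pi$. Since $\tilde K$ is locally finite, each point of $\Pi$ lies in the closure of an open 2-cell that $\Pi$ meets.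

**Edges in $\Pi$.** We show that an edge contained in $\Pi$ has exactly two of its sides in $\Pi$. At an interior point $x$ of an edge, $\tilde K$ is locally three half-discs glued along their diameters. If $x\in\Pi$, then near $x$ the plane is a union of at least one of them. It is not just one, since $x$ would be a boundary point of a surface without boundary. It is not all three: the union of two of them contains an open disc about $x$, which would be open in $\Pi$ by invariance of domain, but points of the third half-disc in $\Pi$ converge to $x$. So it is exactly two.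

**Vertices in $\Pi$.** We show that the link of a vertex in $\Pi$ is a 3-cycle. Near a vertex $v\in\Pi$, $\tilde K$ is a Euclidean cone on the link $K_4$, and $\Pi$ is the cone on a union $L$ of edges of $K_4$. The circle of small radius $r$ about $v$ in $\Pi$ is homeomorphic to $L$ and has length $r\cdot\mathrm{length}(L)$; it is also a Euclidean circle, of length $2\pi r$. So $L$ is a simple closed curve of length $2\pi$ in $K_4$. By the computation in Proposition 2, 4-cycles are longer than $2\pi$, so $L$ is a 3-cycle and misses exactly one node. Say that $v$ has type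
$$\mathsf P,\ \mathsf Q,\ \mathsf S,\ \mathsf T\qquad\text{if the missing node is}\qquad a^+,\ a^-,\ b^+,\ b^-$$
respectively. For each of the three nodes in $L$ the corresponding edge at $v$ lies in $\Pi$.

**Types along edges.** We compute how types propagate. Let $s\to t$ be an edge of $\tilde K$. For each side, the corner at $s$ contains the germ of the edge and a second node, and so does the corner at $t$. By (1) and (2) the second nodes are:

| edge | side | second node at $s$ | second node at $t$ |
|---|---|---|---|
| $a$ | $e_0$ | $b^+$ | $b^+$ |
| $a$ | $e_2$ | $b^-$ | $a^+$ |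
| $a$ | $e_3$ | $a^-$ | $b^-$ |
| $b$ | $e_1$ | $a^-$ | $a^+$ |
| $b$ | $e_4$ | $b^-$ | $a^-$ |
| $b$ | $e_5$ | $a^+$ | $b^+$ |

If the edge lies in $\Pi$ with two given sides, then $L$ at $s$ has as its nodes the germ of the edge ($a^+$ or $b^+$) and the two second nodes in the column for $s$; likewise at $t$, with germ $a^-$ or $b^-$. Reading off the missing nodes:

* $a$-edges: sides $\{e_0,e_2\}$ give $\mathsf Q\to\mathsf T$; sides $\{e_0,e_3\}$ give $\mathsf T\to\mathsf P$; sides $\{e_2,e_3\}$ give $\mathsf S\to\mathsf S$.
* $b$-edges: sides $\{e_1,e_4\}$ give $\mathsf P\to\mathsf S$; sides $\{e_1,e_5\}$ give $\mathsf T\to\mathsf Q$; sides $\{e_4,e_5\}$ give $\mathsf Q\to\mathsf P$.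

For example, with sides $e_0,e_2$ the nodes at $s$ are $a^+,b^+,b^-$, so $a^-$ is missing (type $\mathsf Q$), and at $t$ they are $a^-,b^+,a^+$, so $b^-$ is missing (type $\mathsf T$). Thus, for $a$-edges in $\Pi$ and for $b$-edges in $\Pi$, the type of either endpoint determines the type of the other.

**No type can occur.** Suppose $\Pi$ has a vertex of type $\mathsf S$. Its 3-cycle has nodes $a^+,a^-,b^-$, so it contains the corner $\{a^-,a^+\}$. By (2), $\Pi$ contains a 2-cell with this vertex as its $v_3$. Go around this cell:

* from $v_2\xrightarrow av_3\xrightarrow av_4$: both $v_2$ and $v_4$ have type $\mathsf S$;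
* from $v_1\xrightarrow bv_2$: $v_1$ has type $\mathsf P$;
* from $v_0\xrightarrow av_1$: $v_0$ has type $\mathsf T$;
* from $v_0\xrightarrow bv_5$: $v_5$ has type $\mathsf Q$;
* from $v_5\xrightarrow bv_4$: $v_4$ has type $\mathsf P$, contradicting type $\mathsf S$.

So type $\mathsf S$ does not occur. A vertex of type $\mathsf P$ has the node $b^+$ in its 3-cycle, so it has an outgoing $b$-edge in $\Pi$, which ends at type $\mathsf S$; hence type $\mathsf P$ does not occur. A vertex of type $\mathsf T$ has an outgoing $a$-edge in $\Pi$, ending at type $\mathsf P$; hence no type $\mathsf T$. A vertex of type $\mathsf Q$ has an outgoing $a$-edge in $\Pi$, ending at type $\mathsf T$; hence no type $\mathsf Q$. But $\Pi$ contains closed 2-cells, so it contains vertices. This contradiction shows that $G$ is hyperbolic, and Theorem B is proved. $\square$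

With Theorems A and B, Corollary C is proved.

## 10. The equation $aba^2=b^2$ in groups of CAT(−1) dimension at most 2

**Theorem D.**

1. Let $\Gamma$ be a torsion free group of CAT($-1$) dimension $\le2$. Then the solutions of $aba^2=b^2$ in $\Gamma$ are exactly the pairs $(a,a^3)$. The same holds with CAT($-1$) replaced by CAT($\kappa$) for any $\kappa<0$; it fails for $\kappa=0$.
2. In every isometric action of $G$ on a CAT($\kappa$) space, $\kappa<0$, all of whose compact subsets have covering dimension $\le2$, some nontrivial element has translation length $0$. In particular, if the action is by semi-simple isometries, some nontrivial element has a fixed point.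
3. Every torsion free group containing $G$ has CAT($-1$) dimension $\ge3$. The groups $G*F_n$ $(n\ge0)$ are pairwise non-isomorphic, torsion free and hyperbolic, with CAT(0) dimension $2$ and CAT($-1$) dimension $\ge3$.

*Proof.* (1) Let $\Gamma$ act properly discontinuously by semi-simple isometries on a CAT($-1$) space of dimension $\le 2$. By Section 2, $|g|>0$ for all $1\ne g\in\Gamma$, so the action is faithful, and Theorem A gives $b=a^3$ for every solution. Conversely $a\cdot a^3\cdot a^2=a^6=(a^3)^2$. Rescaling the metric turns CAT($\kappa$), $\kappa<0$, into CAT($-1$). For $\kappa=0$ the action of $G$ on $\tilde K$ is a counterexample, since $G$ is non-abelian and so $b\ne a^3$ in $G$.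

(2) Rescale to $\kappa=-1$. If $|g|>0$ for all $1\ne g\in G$, the action is faithful and Theorem A gives $b=a^3$ in $G$, contradicting that $G$ is non-abelian. A semi-simple $g$ with $|g|=0$ fixes a point.

(3) Restricting an action to a subgroup preserves proper discontinuity and semi-simplicity, so both dimensions can only decrease on passing to a subgroup. By Corollary C a torsion free group containing $G$ has CAT($-1$) dimension $\ge3$, and $G*F_n$ has CAT(0) dimension $\ge2$. Now $G*F_n$ is the fundamental group of the wedge of $K$ with $n$ circles. The link of its vertex is the disjoint union of the metric $K_4$ of Proposition 2 and $2n$ points, which is CAT(1). So $G*F_n$ acts freely, properly discontinuously and cocompactly on a CAT(0) 2-complex. As in Section 9, the action is by semi-simple isometries and $G*F_n$ is torsion free, and its CAT(0) dimension is $2$. It contains $G$, so its CAT($-1$) dimension is $\ge3$. It is hyperbolic as a free product of hyperbolic groups. In the abelianization of $G$ the relation becomes $b=3a$, so the abelianization is $\mathbb Z$. The abelianizations $\mathbb Z^{n+1}$ of the groups $G*F_n$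 distinguish them. $\square$
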